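# Separating sets of size $d$ and rigid reflection groups

## The guess, with tests in small cases

Let a finite group $G$ act linearly on a $d$-dimensional space $V$. How few invariant polynomials can tell all orbits apart? We shall see that fewer than $d$ never suffice. When do exactly $d$ suffice? The answer that one would first guess is: exactly when $G$ is generated by reflections and so is every subgroup of $G$ that fixes a given subspace pointwise. This is a conjecture in Emilie Dufresne and Jack Jeffries, "Separating Invariants and Local Cohomology", arXiv:1309.6012 (2013). We make it precise and test it.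

Throughout, $\Bbbk$ is an algebraically closed field, $V$ is a $d$-dimensional $\Bbbk$-vector space, and $G\subseteq GL(V)$ is finite. Put $S=\Bbbk[V]=\operatorname{Sym}(V^*)$, let $G$ act by $(g\cdot f)(v)=f(g^{-1}v)$, and put $R=S^G=\Bbbk[V]^G$, $X=\operatorname{Spec}R=V/G$. We write $G_v$ for the stabilizer of $v$ and $V^g$, $V^H$ for fixed spaces.

Recall that $R$ is finitely generated, that $S$ is finite over $R$, and that the closed points of $V/G$ are the $G$-orbits. In particular invariants separate orbits: if $Gu\ne Gv$, choose $f\in S$ with $f=1$ on $Gu$ and $f=0$ on $Gv$; then $\prod_{g\in G}g\cdot f$ is an invariant with values $1$ at $u$ and $0$ at $v$.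

**Definition (separating).** A subset $E\subseteq R$ is a *separating set* if for all $u,v\in V$: whenever some $f\in R$ has $f(u)\ne f(v)$, some $s\in E$ has $s(u)\neq s(v)$. A *separating algebra* is a subalgebra $A\subseteq R$ that is a separating set. A *polynomial separating algebra* is a separating algebra that is isomorphic to a polynomial ring.

Separating is weaker than generating. For the trivial group on $V=\Bbbk$ in characteristic $p$, $A=\Bbbk[x^p]$ is a polynomial separating algebra, because $p$-th roots in $\Bbbk$ are unique, but $A\ne R=\Bbbk[x]$.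

**Definition (reflections, rigidity).** A *reflection* is a non-identity element of $GL(V)$ of finite order that fixes a hyperplane pointwise. A subgroup of $GL(V)$ is a *reflection group* if it is generated by the reflections it contains. For a subspace $W\subseteq V$, the *isotropy subgroup* is $G_W=\{g\in G: gw=w\text{ for all }w\in W\}$. The group $G$ is a *rigid reflection group* if $G$ is a reflection group and every $G_W$ is a reflection group.

In characteristic $p$ the shear $(x,y)\mapsto(x+y,y)$ is a reflection of order $p$.

**Conjecture.** There exists a separating set of size $d$ (that is, a polynomial separating algebra) if and only if $G$ is a rigid reflection group.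

*Dimension one.* A finite $G\subset\Bbbk^\times$ is cyclic of some order $n$. Every non-identity element fixes the hyperplane $\{0\}$, so $G$ is rigid, and $x^n$ alone separates orbits. The guess holds.

*Shears in the plane.* Let $\operatorname{char}\Bbbk=p$ and $G=\{(x,y)\mapsto(x+ay,y):a\in\mathbb F_p\}$. This $G$ is rigid, and $y,\ x^p-xy^{p-1}=\prod_{a}(x+ay)$ separate orbits: if $y\neq0$, the second value determines $x$ up to adding $ay$, and if $y=0$ it is $x^p$, which determines $x$. The guess holds.

*Order invertible in $\Bbbk$.* If $|G|\in\Bbbk^\times$ and $G$ is a reflection group, then $R$ is a polynomial ring by the theorem of Chevalley–Shephard–Todd and Serre, so $R$ itself is a polynomial separating algebra. The "if" half holds.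

*A reflection group that is not rigid.* Let $\operatorname{char}\Bbbk=p$, and let $G\cong(\mathbb Z/p)^3$ act on $\Bbbk^5\ni(x_1,x_2,y_1,y_2,y_3)$ by
$$x_1\mapsto x_1+a_1y_1+a_3y_3,\qquad x_2\mapsto x_2+a_2y_2+a_3y_3,\qquad y_i\mapsto y_i\qquad(a\in\mathbb F_p^3).$$
The three generators given by $a=e_1,e_2,e_3$ are reflections, with hyperplanes $y_1=0$, $y_2=0$, $y_3=0$. But the stabilizer of $v=(0,0,1,1,-1)$ is given by $a_1=a_3=a_2$. It is cyclic of order $p$, and its non-identity elements have fixed space $\{y_1+y_3=y_2+y_3=0\}$ of codimension $2$, so it contains no reflection. The guess predicts that five invariants cannot separate, and Theorem 2 confirms this.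

So far the guess looks good. One half of it is right; the other half fails in every positive characteristic.

**Theorem 1.** Let $\operatorname{char}\Bbbk=p>0$ and $d\ge6$. There is a rigid reflection group $G\cong(\mathbb Z/p)^5$ in $GL_d(\Bbbk)$ for which no polynomial separating algebra (equivalently, no separating set of size $d$) exists. For $p=2$ it is given explicitly below.

**Theorem 2.** If a polynomial separating algebra exists, then $G$ is a rigid reflection group ($\Bbbk$ of any characteristic). If $|G|\in\Bbbk^\times$, the converse holds.

**Theorem 3.** Let $\operatorname{char}\Bbbk=p>0$ and suppose that a polynomial separating algebra exists. Let $H$ be an isotropy subgroup with $\operatorname{codim}V^H\ge3$. Let $\varphi:\bigcup_{v\in V\setminus V^H}H_v\to\mathbb F_p$ be invariant under $H$-conjugation and restrict to a homomorphism on each $H_v$. Then $\varphi$ extends uniquely to a homomorphism $H\to\mathbb F_p$.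

**Proposition 4.** For every $p$ there is a group with a polynomial separating algebra whose invariant ring is not polynomial. Hence, in characteristic $p$, both implications "$\Bbbk[V]^G$ polynomial $\Rightarrow$ polynomial separating algebra exists $\Rightarrow$ $G$ rigid" are strict.

In Proposition 4 the first implication is trivial and the second is Theorem 2; the first is strict by the example in the proposition and the second by Theorem 1.

## What $d$ separating invariants force: $R^q\subseteq A\subseteq R$

**Proposition 5.** (i) A separating set of size $d$ exists if and only if a polynomial separating algebra exists, and such an algebra has exactly $d$ variables. (ii) If $A$ is a polynomial separating algebra, there is $q$ (a power of $p$ in characteristic $p$; $q=1$ in characteristic $0$) with $r^q\in A$ for all $r\in R$.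

*Proof of (i).* If $f_1,\dots,f_d$ separate, then $V/G\to\mathbb A^d$ is injective on points. So its image has dimension $d$, the $f_i$ are algebraically independent, and $\Bbbk[f_1,\dots,f_d]$ is a polynomial separating algebra. Conversely, let $A$ be a polynomial separating algebra. Its variables are algebraically independent in $\Bbbk(V)$, so there are $e\le d$ of them. Two points at which the variables agree are not separated by $A$, so the variables form a separating set and give an injection $V/G\to\mathbb A^e$. Hence $e\ge d$.

*Proof of (ii).* The morphism $X\to\operatorname{Spec}A=\mathbb A^d$ is injective on closed points and dominant, and both sides are irreducible of dimension $d$. So $\operatorname{Frac}R/\operatorname{Frac}A$ is a finite extension. A general fiber has as many points as the separable degree of this extension (Humphreys, *Linear Algebraic Groups*, Thm 4.6). That number is $1$, so the extension is purely inseparable.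

Let $0\neq r\in R$. Choose $q$ with $r^q\in\operatorname{Frac}A$ and write $r^q=b/c$ with $b,c\in A$ coprime, which is possible as $A$ is a UFD. Suppose that $c$ has a prime factor $\pi$. In $R$ we have $b=cr^q$, so $V_X(\pi)\subseteq V_X(b)$.

If $V_X(\pi)\ne\emptyset$, it has dimension $d-1$ by Krull's principal ideal theorem. It maps injectively into $V(\pi)\cap V(b)\subset\mathbb A^d$. Since $\pi$ is prime and does not divide $b$, that set has dimension at most $d-2$, which is impossible. If $V_X(\pi)=\emptyset$, then $\pi$ is a unit of $R\subseteq\Bbbk[V]$, hence constant, which is impossible for a prime of $A$. So $c$ is a unit, and $r^q\in A$.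

Finally, $R$ is generated by finitely many $r_1,\dots,r_m$; take one $q$ with all $r_i^q\in A$. The $q$-th power of a polynomial in the $r_i$ is a polynomial in the $r_i^q$, so $r^q\in A$ for all $r\in R$. $\square$

*The group $\{\pm1\}$ on $\Bbbk^2$ in characteristic $0$.* Here $R=\Bbbk[x^2,xy,y^2]$ is the coordinate ring of the cone $tw=s^2$, which is singular at the origin, so $R$ is not a polynomial ring. By (ii) with $q=1$, a polynomial separating algebra would equal $R$. So none exists, in agreement with the guess, as $-1$ is not a reflection.

Recall that a morphism of schemes that is integral, surjective and radicial (injective, with purely inseparable residue field extensions) is a *universal homeomorphism*: a homeomorphism after every base change. An example is $\mathbb A^1\to\mathbb A^1$, $t\mapsto t^p$, in characteristic $p$. By (ii), $X\to\operatorname{Spec}A$ is of this kind. It is integral since $r^q\in A$. It is surjective by lying over. If a prime $P$ of $R$ lies over $\mathfrak p$, then $f\in P$ if and only if $f^q\in\mathfrak p$, so $P$ is determined by $\mathfrak p$; and $q$-th powers of elements of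 the residue field at $P$ lie in the residue field at $\mathfrak p$.

So $V/G$ must look topologically like affine space. This is all that we shall use about $A$, together with the regularity of $A$.

## Symmetric $2\times2$ matrices over $\mathbb F_p$

A sensible first plan for refuting the guess in characteristic $p$ is to find a rigid $G$ whose invariant ring is not polynomial. The group below shows where this plan stops: a missing invariant $f$ can have its $p$-th power inside a polynomial subring, and then its values are already known. This proves Proposition 4.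

Let $P=\{(x,y)\mapsto(x+My,y):M\in\operatorname{Mat}_2(\mathbb F_p)\text{ symmetric}\}\subset GL_4(\Bbbk)$, a group of order $p^3$. Put
$$N(t)=\prod_{a,b\in\mathbb F_p}(t+ay_1+by_2)=t^{p^2}+c_1t^p+c_0t,\qquad N_i=N(x_i),\qquad f=\sum_{i=1}^2(x_iy_i^p-x_i^py_i).$$
The shape of $N$ is the standard fact that the product over the $\mathbb F_p$-space spanned by $y_1,y_2$ is an additive polynomial. For $p=2$ one finds $c_1=y_1^2+y_1y_2+y_2^2$ and $c_0=y_1y_2(y_1+y_2)$.

**Step 1: invariants and one relation.** The $y_i$ are invariant. Each $N_i$ is invariant, because $x_i$ changes by an $\mathbb F_p$-combination of $y_1,y_2$, which permutes the factors. Replacing $x$ by $x+My$ changes $f$ by $\sum_{i,j}M_{ij}(y_jy_i^p-y_j^py_i)$, since $M_{ij}^p=M_{ij}$. The terms with $i=j$ vanish, and the terms for $(i,j)$ and $(j,i)$ cancel because $M$ is symmetric. So $f$ is invariant. Next, $t=y_i$ is a root of $N$, so $y_i^{p^2}+c_1y_i^p=-c_0y_i$. Hence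
$$f^p+y_1^pN_1+y_2^pN_2=\sum_i\big(x_i^p(y_i^{p^2}+c_1y_i^p)+c_0x_iy_i^p\big)=c_0f. \tag{1}$$
Here the terms $-x_i^{p^2}y_i^p$ of $f^p$ cancel the terms $y_i^px_i^{p^2}$ of $y_i^pN_i$.

**Step 2: the ring $R'=\Bbbk[y_1,y_2,N_1,N_2,f]$ is the hypersurface (1).** Consider the polynomial $\Theta=F^p+Y_1^pn_1+Y_2^pn_2-c_0(Y)F$ in five variables $Y_1,Y_2,n_1,n_2,F$. It is linear in $n_1$ with coefficient $Y_1^p$, and the remaining part is not divisible by $Y_1$, because it contains $F^p$. So $\Theta$ is irreducible. Since $x_i$ is a root of the monic polynomial $N(t)-N_i$, $\Bbbk[V]$ is integral over $R'$ and $\dim R'=4$. So the kernel of $\Bbbk[Y_1,Y_2,n_1,n_2,F]\to R'$ is a prime of height one that contains $\Theta$, hence equals $(\Theta)$.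

**Step 3: $R'=\Bbbk[V]^P$.** On the singular locus of the hypersurface, $\partial\Theta/\partial n_i=Y_i^p=0$ for $i=1,2$, and then $\Theta=0$ gives $F=0$. So this locus has dimension at most $2$, that is, codimension at least $2$, and $R'$ is normal by Serre's criterion. Over $\Bbbk(y_1,y_2,N_1,N_2)$ the field $\Bbbk(V)$ has degree $p^2\cdot p^2=p^4$. The element $f$ has degree $p$ over that field, since $\Theta$ is irreducible of degree $p$ in $F$ (Gauss). Hence $[\Bbbk(V):\operatorname{Frac}R']=p^3=|P|$. As $\operatorname{Frac}R'\subseteq\Bbbk(V)^P$, the two fields agree. Now $\Bbbk[V]^P$ is integral over the normal ring $R'$ and has the same fraction field, so they are equal.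

**Step 4: $\Bbbk[V]^P$ is not polynomial.** The form $c_0$ has degree $p^2-1\ge3$. So all partial derivatives of $\Theta$ vanish at the origin: $\partial\Theta/\partial n_i=Y_i^p$, $\partial\Theta/\partial F=-c_0$, $\partial\Theta/\partial Y_i=-F\,\partial c_0/\partial Y_i$. The hypersurface is singular there, while polynomial rings are regular.

**Step 5: a polynomial separating algebra.** Since $p^2-1>2p-2$, each monomial of $c_0$ is divisible by $y_1^p$ or $y_2^p$. So $c_0=uy_1^p+vy_2^p$ with $u,v\in\Bbbk[y_1,y_2]$. (For $p=2$: $u=y_2$, $v=y_1$.) Put
$$N_1'=N_1-uf,\qquad N_2'=N_2-vf,\qquad A=\Bbbk[y_1,y_2,N_1',N_2'].$$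
By (1), $f^p=-(y_1^pN_1'+y_2^pN_2')\in A$, and $\Bbbk[V]^P=A[f]$. So $\Bbbk[V]^P$ is integral over $A$, $\dim A=4$, and $A$ is a polynomial ring in its four generators. The values of $A$ at a point determine $f^p$, hence $f$ by uniqueness of $p$-th roots in $\Bbbk$, hence all invariants. So $A$ is separating, and Proposition 4 follows (given Theorems 1 and 2). $\square$

So non-polynomial invariants refute nothing. A refutation needs an invariant of the homeomorphism type of $V/G$. Theorem 2 is the first instance of that idea.

## Purity and the "only if" half

**Tools.** We recall four standard facts.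

- *Topological invariance.* If $X'\to Y'$ is a universal homeomorphism, base change is an equivalence from schemes étale over $Y'$ to schemes étale over $X'$ (Stacks Project, Tag 04DZ). It matches finite étale covers with finite étale covers (SGA 1, IX, 4.10), and étale cohomology agrees.
- *Zariski–Nagata purity.* If $E$ is regular and $T\subset E$ is closed of codimension at least $2$, every finite étale cover of $E\setminus T$ extends to a finite étale cover of $E$.
- *Extension of functions.* On a normal Noetherian scheme, functions extend uniquely over closed subsets of codimension at least $2$.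
- *Completions.* A morphism of finite type $\Bbbk$-schemes that induces an isomorphism of completed local rings at a closed point is étale there.

*Proof of Theorem 2.* Let $A$ be a polynomial separating algebra, let $W\subseteq V$ be a subspace, and let $H=G_W$.

**Step 1: a point with stabilizer exactly $H$.** We have $W\subseteq V^H$. An element of $G$ that fixes $V^H$ pointwise fixes $W$ pointwise, so it lies in $H$. Hence for $g\notin H$ the space $V^g\cap V^H$ is a proper subspace of $V^H$. As $\Bbbk$ is infinite, some $w\in V^H$ lies in no $V^g$ with $g\notin H$, and $G_w=H$. Put $U=V\setminus\bigcup_{g\notin H}V^g$. It is open, contains $w$, and is $H$-stable, since conjugation by $H$ preserves $G\setminus H$. For $v\in U$ we have $G_v=H_v$.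

**Step 2: quotients depend locally only on stabilizers.** Let $K\le G$ and $v\in V$, and write $[v]$ for the image of $v$ in $V/K$. As $S$ is finite over $S^K$, base change along the flat map $S^K\to\widehat{\mathcal O}_{V/K,[v]}$ completes $S$ along the maximal ideal of $[v]$, and the points over $[v]$ are those of $Kv$. So $S\otimes_{S^K}\widehat{\mathcal O}_{V/K,[v]}=\prod_{v'\in Kv}\widehat{\mathcal O}_{V,v'}$. Invariants are a kernel, hence commute with flat base change. Since $K$ permutes the factors transitively and $K_v$ is the stabilizer of the factor at $v$,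
$$\widehat{\mathcal O}_{V/K,[v]}=(\widehat{\mathcal O}_{V,v})^{K_v}. \tag{2}$$
So if $K'\le K$ and $K'_v=K_v$, then $V/K'\to V/K$ is étale at $[v]$.

**Step 3: replace $U/H$ by a regular scheme.** By Step 2 with $H\le G$, the map $U/H\to V/G$ is étale. Since $V/G\to\mathbb A^d=\operatorname{Spec}A$ is a universal homeomorphism, topological invariance gives an étale $E\to\mathbb A^d$ with $U/H\cong E\times_{\mathbb A^d}V/G$. Then $E$ is regular, and $U/H\to E$ is a universal homeomorphism.

**Step 4: a cover that is étale in codimension one.** Let $N\trianglelefteq H$ be the subgroup generated by the reflections in $H$. If $v\in U$ and $H_v\subseteq N$, then $N_v=H_v$, and $U/N\to U/H$ is étale at $[v]$. The remaining points of $U$ form the closed $H$-stable set $U\cap\bigcup_{h\in H\setminus N}V^h$. Here $h$ is neither $1$ nor a reflection, so $V^h$ has codimension at least $2$. Let $T\subset U/H$ be the image of this set. It is closed of codimension at least $2$, because $U\to U/H$ is finite, and $U/N\to U/H$ is finite étale over the complement of $T$.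

**Step 5: purity on $E$.** Let $T_E$ be the image of $T$ in $E$; dimensions are topological, so it has codimension at least $2$. The universal homeomorphism $(U/H)\setminus T\to E\setminus T_E$ turns our cover into a finite étale cover of $E\setminus T_E$. By purity this extends to a finite étale cover of $E$, as $E$ is regular. Pulling back, we get a finite étale $\mathcal D\to U/H$ that agrees with $U/N$ off $T$. Now $\mathcal D$ is normal, being étale over a normal scheme, and $U/N$ is normal. Both are finite over $U/H$, and the preimages of $T$ in them have codimension at least $2$. So each structure sheaf, pushed forward to $U/H$, is $j_*$ of its restriction to the complement of $T$, where $j$ is the inclusion of that complement. The restrictions agree, so $\mathcal D\cong U/N$ over $U/H$.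

**Step 6: count points over $[w]$.** So $U/N\to U/H$ is finite étale of degree $[\Bbbk(V)^N:\Bbbk(V)^H]=[H:N]$, and every closed fiber has $[H:N]$ points. The fiber over $[w]$ is the set of $N$-orbits in $Hw=\{w\}$, a single point. Hence $H=N$ is generated by reflections. This holds for every isotropy subgroup, including $G=G_{\{0\}}$, so $G$ is rigid.

If $|G|\in\Bbbk^\times$, a rigid $G$ is a reflection group, so $R$ is polynomial by Chevalley–Shephard–Todd and Serre, and $R$ is a polynomial separating algebra. $\blacksquare$

Purity is a statement about covers, that is, about $H^1$. For a rigid group every $N$ in Step 4 equals $H$, the covers are trivial, and the argument is silent. To refute the guess we need an obstruction one degree higher, and a group on which it is nonzero.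

## Six reflections with product $1$

We look for a group in which the reflections satisfy a relation that no stabilizer $G_v$ with $v\notin V^G$ can see. Let $p=\operatorname{char}\Bbbk>0$. We want linear forms $\ell_1,\dots,\ell_6$ on $\Bbbk^3$ and vectors $u_1,\dots,u_6\in\Bbbk^3$. For $a\in\mathbb F_p^6$ put $M_a=\sum_ia_iu_i\ell_i$, that is, $M_ay=\sum_ia_i\ell_i(y)u_i$. We require:

* (a) any three of the $\ell_i$ are linearly independent;
* (b) $\sum_{i=1}^6u_i\ell_i=0$;
* (c) if no value occurs four or more times among $a_1,\dots,a_6$, then $M_a$ is invertible.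

**Step 1: such data exist.** Let $C\subset\Bbbk^6$ be a $3$-dimensional subspace, let $\Lambda:\Bbbk^3\to\Bbbk^6$ be injective with image $C$ and coordinates $\ell_i$, let $\Upsilon:\Bbbk^6\to\Bbbk^3$ be surjective with kernel $C$, and put $u_i=\Upsilon(e_i)$. Then $\sum u_i\ell_i=\Upsilon\Lambda=0$, which is (b). With $D_a=\operatorname{diag}(a)$ we have $M_a=\Upsilon D_a\Lambda$, which is invertible if and only if there is no $0\ne c\in C$ with $D_ac\in C$. We show that a general $C$ in the irreducible $9$-dimensional variety $\operatorname{Gr}(3,6)$ satisfies (a) and (c).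

If $\dim E\le3$, the set of $C$ with $C\cap E\ne0$ has dimension at most $2+\dim\operatorname{Gr}(2,5)=8$: choose a line in $E$, then $C$ containing it. Property (a) says that $C$ avoids (meets only in $0$) the $20$ coordinate subspaces $\{c_i=c_j=c_k=0\}$, which have dimension $3$. If $a$ is as in (c), the eigenspaces of $D_a$ have dimension at most $3$, so the $C$ that contain an eigenvector of $D_a$ also form a set of dimension at most $8$. If $C$ fails (c) for $a$ without containing an eigenvector, it contains an independent pair $c,D_ac$. There are five parameters for $[c]\in\mathbb P^5$, and the $C$ containing the plane spanned by $c,D_ac$ form a $\mathbb P^3$, so again the dimension is at most $5+3=8$. There are finitely many conditions, and finitely many subsets of dimension at most $8$ do not cover $\operatorname{Gr}(3,6)$.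

**Step 2: an explicit choice for $p=2$.** Let $\mathbb F_4=\{0,1,\omega,\omega^2\}\subset\Bbbk$. Let $\ell_1,\dots,\ell_6$ have coefficient rows
$$(1,0,0),\ (0,1,0),\ (0,0,1),\ (1,1,1),\ (1,\omega,\omega^2),\ (1,\omega^2,\omega),$$
and let $u_i=\bar\ell_i^{\,T}$, where the bar squares each coefficient. Then $u_1\ell_1+u_2\ell_2+u_3\ell_3$ is the identity, and $u_4\ell_4,u_5\ell_5,u_6\ell_6$ are
$$\begin{pmatrix}1&1&1\\1&1&1\\1&1&1\end{pmatrix},\quad\begin{pmatrix}1&\omega&\omega^2\\\omega^2&1&\omega\\\omega&\omega^2&1\end{pmatrix},\quad\begin{pmatrix}1&\omega^2&\omega\\\omega&1&\omega^2\\\omega^2&\omega&1\end{pmatrix}.$$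
For (b): diagonal entries of the total sum are $1+1+1+1=0$, and off-diagonal entries are $1+\omega+\omega^2=0$. For (a): in the last three rows, all entries, all $2\times2$ minors, and the $3\times3$ determinant (Vandermonde with nodes $1,\omega,\omega^2$) are nonzero; according to how many of the three chosen forms are coordinate forms, their determinant is up to sign $1$ or one of these numbers. For (c): here each of $0,1$ occurs three times, so $a$ is the indicator of a $3$-subset $I$, and $M_a=\bar L_I^{\,T}L_I$, where $L_I$ has the rows $\ell_i$, $i\in I$. By (a), $L_I$ is invertible, and so is $\bar L_I$.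

**Step 3: the kernels of all $M_a$.** This step turns (a)–(c) into a dichotomy. By (c) for $(1,1,1,0,0,0)$, the $u_i$ span $\Bbbk^3$, so $\Upsilon:\Bbbk^6\to\Bbbk^3$, $e_i\mapsto u_i$, has a $3$-dimensional kernel. By (b) the kernel contains $\{(\ell_i(y))_i:y\in\Bbbk^3\}$, which is $3$-dimensional by (a). So the two are equal. Consequently any two $u_i,u_j$ are independent: a nontrivial relation supported on $\{i,j\}$ would be $(\ell_k(y))_k$ with $y\ne0$ and $\ell_k(y)=0$ for the four other $k$, against (a).

Let $a\in\mathbb F_p^6$, let $\lambda$ be a value of maximal multiplicity among the $a_i$, and put $b=a-\lambda(1,\dots,1)$. By (b), $M_a=M_b$. If the multiplicity is at most $3$, $M_a$ is invertible by (c). Otherwise $b$ has at most two nonzero entries, and since the corresponding $u_i$ are independent, $M_by=0$ means $\ell_i(y)=0$ for $i\in\operatorname{supp}b$. So exactly one of the following holds: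
$$M_a\text{ is invertible};\qquad\text{or}\qquad b\text{ has weight}\le2\text{ and }\ker M_a=\bigcap_{i\in\operatorname{supp}b}\ker\ell_i\neq0. \tag{3}$$
In particular $M_a=0$ if and only if $a\in\mathbb F_p(1,\dots,1)$.

**Step 4: the group.** Let $d\ge6$, $V=\Bbbk^3\oplus\Bbbk^3\oplus\Bbbk^{d-6}\ni(x,y,z)$, and
$$g_a(x,y,z)=(x+M_ay,\,y,\,z),\qquad G=\{g_a:a\in\mathbb F_p^6\}\cong\mathbb F_p^6/\mathbb F_p(1,\dots,1)\cong(\mathbb Z/p)^5.$$
Put $s_i=g_{e_i}$. It fixes exactly the hyperplane $\ell_i(y)=0$, so it is a reflection. By (b),
$$s_1s_2s_3s_4s_5s_6=1. \tag{4}$$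

**Step 5: $G$ is a rigid reflection group.** Let $W\subseteq V$ be a subspace and $Y$ its projection to the $y$-space. Then $G_W=\{g_a:M_aY=0\}$. If $Y=0$, then $G_W=G=\langle s_1,\dots,s_6\rangle$. If $Y\ne0$ and $g_a\in G_W$, then $M_a$ is not invertible. By (3), $g_a=g_b$ with $Y\subseteq\bigcap_{i\in\operatorname{supp}b}\ker\ell_i$, so $g_a=\prod_is_i^{b_i}$ is a product of powers of reflections $s_i$ with $\ell_i|_Y=0$, and these lie in $G_W$. Taking $W=\Bbbk v$ we get:
$$\text{if }v=(x,y,z)\text{ and }y\ne0,\text{ then }G_v\text{ is generated by the }s_k\text{ with }\ell_k(y)=0. \tag{5}$$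

**Step 6: where a local proof of the guess stops.** A natural attempt to prove the "if" half is induction on the isotropy groups, since by (2) the quotient $V/G$ looks near $[v]$ like $V/G_v$. For our $G$ this goes perfectly at every $v$ with $y\ne0$. By (a), at most two $\ell_k$ vanish at $y$, so $G_v$ lies in some $\langle s_i,s_j\rangle$ and is generated by a subset of $\{s_i,s_j\}$. The $u_i,u_j$ are independent and so are $\ell_i,\ell_j$. So in suitable coordinates $\langle s_i,s_j\rangle$ acts by $x_1\mapsto x_1+\alpha y_1$, $x_2\mapsto x_2+\beta y_2$ with $\alpha,\beta\in\mathbb F_p$, and its invariant ring is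
$$\Bbbk[x_1^p-x_1y_1^{p-1},\ x_2^p-x_2y_2^{p-1},\ x_3,y,z].$$
Indeed this polynomial ring consists of invariants, $\Bbbk[V]$ is integral over it with field degree $p^2$, and it is normal. The groups generated by one or none of $s_i,s_j$ are treated in the same way. So $V/G$ is smooth at $[v]$. But at points with $y=0$ we have $G_v=G$, and (2) says nothing. All the difficulty is concentrated on $V^G=\{y=0\}$, of codimension $3$, where the induction is circular.

It is over this locus that the relation (4) will act. A stabilizer off $V^G$ involves at most two of the $s_k$, so it cannot see (4). Let $\varphi$ be the function on the union of these stabilizers with $\varphi(s_k)=\delta_{1k}$. It agrees locally with characters of $G$, but (4) forbids one global character. We now need a reason why regularity of $A$ would force a global one.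

## Frobenius-fixed classes in local cohomology

Recall that for a Noetherian ring $C$ and an ideal $I=(f_1,\dots,f_n)$, $H^i_I(C)$ is the cohomology of the Čech complex $C\to\bigoplus_iC_{f_i}\to\bigoplus_{i<j}C_{f_if_j}\to\cdots\to C_{f_1\cdots f_n}$. For example
$$H^3_{(f_1,f_2,f_3)}(C)=C_{f_1f_2f_3}\big/(C_{f_1f_2}+C_{f_2f_3}+C_{f_3f_1}),$$
where $C_{f_if_j}$ stands for its image in $C_{f_1f_2f_3}$. If $C$ has characteristic $p$, taking $p$-th powers in every term commutes with the differentials. It induces the *natural Frobenius* $F$ on $H^i_I(C)$, with $F(c\eta)=c^pF\eta$.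

For $C=\Bbbk[t_1,\dots,t_n]$ and $I=(t_1,\dots,t_n)$, $H^n_I(C)$ has as basis the monomials $t^{-e}$ with all $e_i\ge1$, and $F$ sends $t^{-e}$ to $t^{-pe}$. A nonzero class fixed by $F$ is impossible: $F$ multiplies the lowest degree that occurs, a negative number, by $p$. On singular rings fixed classes exist. Let $C=\{f\in\Bbbk[t]:f(0)=f(1)\}$, a nodal curve, and let $s=t(t-1)$. Since $s\,\Bbbk[t]\subseteq C$, we have $C_s=\Bbbk[t]_s$, so $H^1_{(s)}(C)=\Bbbk[t]_s/C$. The class $\eta=[t]$ is nonzero as $t\notin C$, and $F\eta=\eta$ because $t^p-t$ vanishes at $0$ and $1$, so lies in $C$.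

**Lemma 6.** Let $C$ be a regular Noetherian domain of characteristic $p$ and $I\neq0$ an ideal. If $\eta\in H^i_I(C)$ and $F\eta=\eta$, then $\eta=0$.

*Proof.* Write $J^{[q]}$ for the ideal generated by the $q$-th powers of elements of $J$. The Frobenius $C\to C$ is flat by Kunz's theorem. (For $C=\Bbbk[t_1,\dots,t_n]$ this is visible: $C$ is free over $C^p=\Bbbk[t_1^p,\dots,t_n^p]$, with basis the monomials of exponents less than $p$.) We have $C_f\otimes_{C,F}C\cong C_{f^p}=C_f$ by $z\otimes c\mapsto z^pc$, so base change along $F$ turns the Čech complex into itself. By flatness,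
$$H^i_I(C)\otimes_{C,F}C\cong H^i_I(C),\qquad\eta\otimes1\mapsto F\eta.$$
Let $J=\operatorname{Ann}\eta$. Tensoring the injection $C/J\to H^i_I(C)$, $1\mapsto\eta$, along the flat map $F$ gives an injection $C/J^{[p]}\to H^i_I(C)$, $1\mapsto F\eta$. So $\operatorname{Ann}(F\eta)=J^{[p]}$. Hence $J=J^{[p]}$, and by iteration $J=J^{[p^e]}$ for all $e$. If $\eta\ne0$, then $J\subseteq\mathfrak m$ for some maximal ideal $\mathfrak m$, so $J\subseteq\bigcap_e\mathfrak m^{p^e}=0$ by Krull's intersection theorem. But $\eta$ is killed by a power of $I$, which is nonzero as $C$ is a domain. This is a contradiction. $\square$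

## Gluing characters around $\ell_1=\ell_2=\ell_3=0$

We prove Theorem 1 for the group $G$ above. By Proposition 5(i) it suffices to exclude a polynomial separating algebra. Suppose that $A$ is one, with $q$ as in Proposition 5(ii), a power of $p$. Write $\ell_i$ for $\ell_i(y)\in R$ and put $\lambda_i=\ell_i^q\in A$.

Let $\varepsilon_i$ be the coordinate functions on $\mathbb F_p^6$. The functions
$$\chi_i=\varepsilon_1-\varepsilon_i,\qquad\psi_{ij}=\varepsilon_j-\varepsilon_i=\chi_i-\chi_j$$
vanish on $(1,\dots,1)$, so they are homomorphisms $G\to\mathbb F_p$, and $\psi_{12}+\psi_{23}+\psi_{31}=0$. For $k\ne i$ we have $\chi_i(s_k)=\delta_{1k}$. So on the open set $\{\ell_i\ne0\}$, where by (5) stabilizers are generated by certain $s_k$ with $k\ne i$, the local character $\varphi$ is given by the global character $\chi_i$. The sets $\{\ell_1\neq0\}$, $\{\ell_2\ne0\}$, $\{\ell_3\ne0\}$ cover $V\setminus V^G$. The plan is to glue $\chi_1,\chi_2,\chi_3$. Their differences $\psi_{ij}$ vanish on the stabilizers over the overlaps, and this lets us write them as coboundaries there.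

**Step 1: $\psi_{ij}$ is a coboundary on $\{\ell_i\ell_j\ne0\}$.** We claim that for distinct $i,j\in\{1,2,3\}$ there is $a_{ij}\in S_{\ell_i\ell_j}$ with $ga_{ij}-a_{ij}=\psi_{ij}(g)$ for all $g\in G$. (The model case is the shear group $g_a:(x,y)\mapsto(x+ay,y)$ with the character $g_a\mapsto a$: on $y\ne0$ the function $-x/y$ does this, since $g_a\cdot(x/y)=x/y-a$.)

Write $\psi=\psi_{ij}$, $N=\ker\psi$, $T=(S_{\ell_i\ell_j})^N$. As $\psi(s_j)=1$, $G/N\cong\mathbb Z/p$. The closed points of $\operatorname{Spec}T$ are the $N$-orbits in $\{\ell_i\ell_j\ne0\}\subset V$. By (5), the stabilizer of a point $v$ of this set is generated by certain $s_k$ with $k\ne i,j$, and $\psi(s_k)=\delta_{jk}-\delta_{ik}=0$ for these, so $G_v\subseteq N$. Hence $G/N$ acts freely on the closed points of $\operatorname{Spec}T$: if $gv=nv$ with $n\in N$, then $n^{-1}g\in G_v\subseteq N$ and $g\in N$.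

Next, the image of the trace $\operatorname{Tr}=\sum_{h\in G/N}h:T\to T^{G/N}$ is an ideal of $T^{G/N}$. If it were proper, it would lie in a maximal ideal of $T^{G/N}$, and since $T$ is integral over $T^{G/N}$ that ideal has the form $\mathfrak m_Q\cap T^{G/N}$ for a closed point $Q$ of $\operatorname{Spec}T$. The orbit of $Q$ consists of $p$ distinct points, so there is $t\in T$ with $t(Q)=1$ and $t=0$ at the other $p-1$ points. Then $\operatorname{Tr}(t)(Q)=\sum_ht(h^{-1}Q)=1$, a contradiction. So $\operatorname{Tr}(t)=1$ for some $t\in T$. Put $a_{ij}=-\sum_{h\in G/N}\psi(h)\,ht$. Then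
$$ga_{ij}=-\sum_h\big(\psi(gh)-\psi(g)\big)\,ght=a_{ij}+\psi(g)\operatorname{Tr}(t)=a_{ij}+\psi(g).$$

**Step 2: the obstruction class is fixed by Frobenius, hence zero.** Put $c=a_{12}+a_{23}+a_{31}\in S_{\ell_1\ell_2\ell_3}$. Since $\sum\psi_{ij}=0$, $c$ is $G$-invariant. The denominators are invariant, so $c\in R_{\ell_1\ell_2\ell_3}$. Likewise $a_{ij}^p-a_{ij}$ is invariant, because $\psi_{ij}(g)^p=\psi_{ij}(g)$, so it lies in $R_{\ell_i\ell_j}$. Since $R^q\subseteq A$, taking $q$-th powers gives
$$c^q\in A_{\lambda_1\lambda_2\lambda_3},\qquad(a_{ij}^p-a_{ij})^q\in A_{\lambda_i\lambda_j}.$$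
Let $\eta=[c^q]\in H^3_{(\lambda_1,\lambda_2,\lambda_3)}(A)=A_{\lambda_1\lambda_2\lambda_3}/\sum A_{\lambda_i\lambda_j}$. Then
$$(c^q)^p-c^q=(c^p-c)^q=\sum(a_{ij}^p-a_{ij})^q\in\sum A_{\lambda_i\lambda_j},$$
the sums being over $(i,j)=(1,2),(2,3),(3,1)$. So $F\eta=\eta$. As $A$ is a polynomial ring, Lemma 6 gives $\eta=0$: there are $b_{ij}\in A_{\lambda_i\lambda_j}$ with
$$c^q=b_{12}+b_{23}+b_{31}.$$
This is the only place where it matters that $A$ is polynomial.

**Step 3: corrected functions that form a Čech cocycle, and their primitives.** Put $a'_{ij}=a_{ij}^q-b_{ij}\in S_{\ell_i\ell_j}$ for $(i,j)=(1,2),(2,3),(3,1)$. The $b_{ij}$ are invariant and $\psi_{ij}(g)^q=\psi_{ij}(g)$, so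
$$ga'_{ij}-a'_{ij}=\psi_{ij}(g),\qquad a'_{12}+a'_{23}+a'_{31}=c^q-c^q=0.$$
We claim that there are $\alpha_i\in S_{\ell_i}$ with $a'_{ij}=\alpha_j-\alpha_i$ for these three pairs. (This is $H^2_{(\ell_1,\ell_2,\ell_3)}(S)=0$, which holds because $\ell_1,\ell_2,\ell_3$ is a regular sequence.) By (a) we may take $\ell_1,\ell_2,\ell_3$ as three of the coordinates of $S$, and $S_{\ell_1\ell_2\ell_3}$ has a basis of monomials in which these three may have negative exponents. For a monomial let $\nu\subseteq\{1,2,3\}$ be the set of indices with negative exponent; it can occur in $a'_{ij}$ only if $\nu\subseteq\{i,j\}$. We define the $\alpha_i$ monomial by monomial, the contribution being zero unless stated.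

- If $|\nu|=3$, the monomial does not occur. If $\nu=\{i,j\}$, only $a'_{ij}$ (or $a'_{ji}$) can contain it, and as the three functions sum to zero its coefficient is zero.
- If $\nu=\{1\}$, it can occur in $a'_{12}$ with coefficient $\beta$ and in $a'_{31}$ with $-\beta$: give $\alpha_1$ the coefficient $-\beta$. If $\nu=\{2\}$, the coefficients are $\beta$ in $a'_{12}$ and $-\beta$ in $a'_{23}$: give $\alpha_2$ the coefficient $\beta$. If $\nu=\{3\}$, they are $\beta$ in $a'_{23}$ and $-\beta$ in $a'_{31}$: give $\alpha_3$ the coefficient $\beta$.
- If $\nu=\emptyset$, and the coefficients in $a'_{12},a'_{23},a'_{31}$ are $\beta_{12},\beta_{23},\beta_{31}$ with sum zero, give $\alpha_1,\alpha_2,\alpha_3$ the coefficients $0,\beta_{12},-\beta_{31}$. Then $\alpha_3-\alpha_2$ gets $-\beta_{31}-\beta_{12}=\beta_{23}$.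

In each case $\alpha_j-\alpha_i$ has the right coefficients and $\alpha_i$ involves only monomials with $\nu\subseteq\{i\}$.

**Step 4: one polynomial cocycle.** From $a'_{ij}=\alpha_j-\alpha_i$ we get $(g\alpha_j-\alpha_j)-(g\alpha_i-\alpha_i)=\psi_{ij}(g)=\chi_i(g)-\chi_j(g)$. So
$$\gamma(g):=g\alpha_i-\alpha_i+\chi_i(g)\qquad(i=1,2,3) \tag{6}$$
does not depend on $i$. It lies in $S_{\ell_1}\cap S_{\ell_2}\cap S_{\ell_3}=S$, because $S$ is a UFD and $\ell_1,\ell_2$ have no common factor. Moreover
$$\gamma(gh)=g(h\alpha_i-\alpha_i+\chi_i(h))+g\alpha_i-\alpha_i+\chi_i(g)=\gamma(g)+g\gamma(h).$$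

**Step 5: evaluate at $0$.** As $G$ fixes $0\in V$, the map $\gamma_0(g):=\gamma(g)(0)$ is a homomorphism $G\to(\Bbbk,+)$. Let $1\le k\le6$ and choose $i\in\{1,2,3\}\setminus\{k\}$. At a point $v$ with $\ell_k(v)=0\ne\ell_i(v)$ we have $s_kv=v$, and $\alpha_i$ is defined at $v$, so $(s_k\alpha_i-\alpha_i)(v)=0$. By (6),
$$\gamma(s_k)(v)=\chi_i(s_k)=\delta_{1k}-\delta_{ik}=\delta_{1k}.$$
Since $\ell_i,\ell_k$ are independent, such points are dense in the hyperplane $\{\ell_k=0\}$. So the polynomial $\gamma(s_k)$ equals $\delta_{1k}$ on the whole hyperplane, in particular at $0$, and $\gamma_0(s_k)=\delta_{1k}$. But (4) gives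
$$0=\gamma_0(s_1s_2\cdots s_6)=\sum_{k=1}^6\gamma_0(s_k)=1,$$
a contradiction. So $G$ is a rigid reflection group without a polynomial separating algebra, and the conjecture is false. $\blacksquare$

Steps 3–5 used only that the $b_{ij}$ are invariant elements of $S_{\ell_i\ell_j}$. Run with $R$ and $q=1$ in place of $A$ and $q$, they show that $[c]\in H^3_{(\ell_1,\ell_2,\ell_3)}(R)$ is a nonzero class fixed by Frobenius, as for the nodal curve above.

## Characters of stabilizers in codimension three

Theorem 3 is the same argument with étale cohomology in place of explicit functions. For the group of Theorem 1 with $H=G$, the codimension of $V^G$ is $3$. By (3) and (5), every element of $G_v$ with $v\notin V^G$ is $g_b$ with $b$ of weight at most $2$ and support in $\{k:\ell_k(y)=0\}$. This $b$ is unique, since two choices would differ by a multiple of $(1,\dots,1)$, and a difference of two such vectors has weight at most $4<6$. So $\varphi(g_b)=b_1$ is well defined. It is a homomorphism on each $G_v$: by (a) at most two $\ell_k$ vanish at $y$, so all representatives $b$ for $G_v$ are supported on the same set of at most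 two indices. It is conjugation-invariant as $G$ is abelian. An extension would send the left side of (4) to $1$. So Theorem 3 implies Theorem 1.

The hypothesis $\operatorname{codim}V^H\ge3$ cannot be lowered to $2$. Take $P$ of Proposition 4 with $p\ge3$; here $\operatorname{codim}V^P=2$. If $y\ne0$ and $M$ is symmetric over $\mathbb F_p$ with $M\ne0$ and $My=0$, then $y$ is proportional to a vector over $\mathbb F_p$, the rows of $M$ are multiples of one row $n^T$ with $n^Ty=0$, and $M=c\,nn^T$ with $c\in\mathbb F_p$. So the nontrivial stabilizers off $V^P$ are $p+1$ cyclic groups, one for each line of $\mathbb F_p^2$, meeting pairwise trivially. The functions $\varphi$ form a space of dimension $p+1$, while $\dim_{\mathbb F_p}\operatorname{Hom}(P,\mathbb F_p)=3<p+1$. Some $\varphi$ does not extend, although $P$ has a polynomial separating algebra.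

*Proof of Theorem 3.*

**Step 1: uniqueness.** By Theorem 2, $H$ is generated by its reflections $s$. Since $\operatorname{codim}V^H\ge3$, $V^s\not\subseteq V^H$. So $s\in H_v$ for any $v\in V^s\setminus V^H$, and the value of an extension at $s$ is $\varphi(s)$.

**Step 2: pass to strictly henselian local rings.** This isolates the point $w$ and makes the relevant $H^1$ vanish. Take $w,U,E$ from the proof of Theorem 2, so $G_w=H$, $E$ is regular, and $U/H\to E$ is a universal homeomorphism. Let $A^h$ and $R^h$ be the strict henselizations of $E$ and $U/H$ at the images of $w$. The base change of $U/H$ to $\operatorname{Spec}A^h$ is integral over $A^h$ and homeomorphic to it, hence is the spectrum of a henselian local ring with residue field $\Bbbk$, and it is a limit of étale neighborhoods in $U/H$; so it is $\operatorname{Spec}R^h$. Thus $\operatorname{Spec}R^h\to\operatorname{Spec}A^h$ is a universal homeomorphism.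

Let $S^h=S\otimes_{S^H}R^h$. It is finite over the henselian ring $R^h$, and the fiber of $V\to V/H$ over $[w]$ is $\{w\}$. So $S^h$ is local and henselian. It is a limit of étale $S$-algebras, so it is the henselization of $S$ at $w$: a regular strictly henselian local domain. By flatness of $S^H\to R^h$, $(S^h)^H=R^h$.

Let $Z\subset\operatorname{Spec}S^h$ be the preimage of $V^H$, and let $Z_R,Z_A$ be its images in $\operatorname{Spec}R^h$ and $\operatorname{Spec}A^h$, closed since the maps are integral. As $V^H$ is $H$-stable and $H$ is transitive on the fibers of $\operatorname{Spec}S^h\to\operatorname{Spec}R^h$, $Z$ is the full preimage of $Z_R$. Put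
$$\mathcal W=\operatorname{Spec}S^h\setminus Z,\qquad\mathcal X=\operatorname{Spec}R^h\setminus Z_R=\mathcal W/H,\qquad\mathcal Y=\operatorname{Spec}A^h\setminus Z_A.$$
The codimension of $Z$ is at least $3$ by flatness of $S\to S^h$. Integral maps preserve dimension, so $\dim Z_A=\dim Z\le d-3$, and $Z_A$ has codimension at least $3$ in the regular local ring $A^h$ of dimension $d$.

**Step 3: $H^2_{\text{ét}}(\mathcal X,\mathbb F_p)=0$.** This is where regularity enters. By topological invariance the group equals $H^2_{\text{ét}}(\mathcal Y,\mathbb F_p)$. The Artin–Schreier sequence $0\to\mathbb F_p\to\mathcal O\xrightarrow{F-1}\mathcal O\to0$ on $\mathcal Y$ gives an exact sequence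
$$H^1(\mathcal Y,\mathcal O)\to H^2_{\text{ét}}(\mathcal Y,\mathbb F_p)\to H^2(\mathcal Y,\mathcal O)\xrightarrow{F-1}H^2(\mathcal Y,\mathcal O).$$
For $i\ge1$, $H^i(\mathcal Y,\mathcal O)=H^{i+1}_{Z_A}(A^h)$, compatibly with Frobenius. Now $H^2_{Z_A}(A^h)=0$, because $A^h$ is regular and $Z_A$ has codimension at least $3$, so its ideal has depth at least $3$. And $F-1$ is injective on $H^3_{Z_A}(A^h)$ by Lemma 6. So $H^2_{\text{ét}}(\mathcal Y,\mathbb F_p)=0$.

**Step 4: characters of $H$ surject onto sections of local characters.** Let $\pi:\mathcal W\to\mathcal X$ be the quotient map, and let $H^*(\mathcal W,H;\mathbb F_p)$ be equivariant étale cohomology, the derived functors of $\mathcal M\mapsto\Gamma(\mathcal W,\mathcal M)^H$ on $H$-equivariant sheaves. This functor is "$\Gamma(\mathcal W,-)$, then $H$-invariants", and also "$(\pi_*-)^H$, then $\Gamma(\mathcal X,-)$". So there are two spectral sequences (Grothendieck, Tôhoku, Ch. V)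
$$H^a(\mathcal X,\mathcal H^b)\Rightarrow H^{a+b}(\mathcal W,H;\mathbb F_p),\qquad H^a(H,H^b(\mathcal W,\mathbb F_p))\Rightarrow H^{a+b}(\mathcal W,H;\mathbb F_p).$$
As $\pi$ is finite, $\pi_*$ is exact, and $\mathcal H^b=\mathcal H^b(H,\pi_*\mathbb F_p)$ is the sheaf associated with $Q\mapsto H^b(H,\Gamma(\mathcal W\times_{\mathcal X}Q,\mathbb F_p))$.

The stalk of $\pi_*\mathbb F_p$ at a geometric point $\bar x$ is the space of maps from the set of geometric points over $\bar x$ to $\mathbb F_p$. The group $H$ is transitive on that set, so for $\bar v$ over $\bar x$ Shapiro's lemma gives $\mathcal H^b_{\bar x}\cong H^b(H_{\bar v},\mathbb F_p)$. For $b=0$ this shows $\mathcal H^0=\mathbb F_p$. For $b=1$, the class of a cocycle $h\mapsto m_h$ goes to the homomorphism $\kappa_{\bar v}(k)=m_k(\bar v)$ on $H_{\bar v}$. For another choice $h\bar v$ of the point, the cocycle identity $m_{hkh^{-1}}=m_h+hm_k+hk\,m_{h^{-1}}$, evaluated at $h\bar v$, together with $m_h+hm_{h^{-1}}=0$ gives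
$$\kappa_{h\bar v}(hkh^{-1})=\kappa_{\bar v}(k).$$
So germs of $\mathcal H^1$ at $\bar x$ are families of homomorphisms on the $H_{\bar v}$, $\bar v$ over $\bar x$, that are compatible with conjugation.

By purity, $\mathbb Z/p$-covers of $\mathcal W$ extend to $\operatorname{Spec}S^h$, where they are trivial, so $H^1(\mathcal W,\mathbb F_p)=H^1(\operatorname{Spec}S^h,\mathbb F_p)=0$. Also $\mathcal W$ is connected, as $S^h$ is a domain. So the second spectral sequence gives $H^1(\mathcal W,H;\mathbb F_p)=H^1(H,\mathbb F_p)=\operatorname{Hom}(H,\mathbb F_p)$. The low-degree sequence of the first one is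
$$0\to H^1(\mathcal X,\mathbb F_p)\to\operatorname{Hom}(H,\mathbb F_p)\to H^0(\mathcal X,\mathcal H^1)\to H^2(\mathcal X,\mathbb F_p),$$
and the last group is zero by Step 3. The middle map sends $\Phi$ to the section given by the constant cocycle $m_h=\Phi(h)$, since it is compatible with restriction to étale $Q\to\mathcal X$. So we have a surjection
$$\operatorname{Hom}(H,\mathbb F_p)\twoheadrightarrow H^0(\mathcal X,\mathcal H^1),\qquad\Phi\mapsto(\Phi|_{H_{\bar v}})_{\bar v}. \tag{7}$$

**Step 5: $\varphi$ defines a global section of $\mathcal H^1$.** First we identify $H_{\bar v}$. Since $\operatorname{Spec}S^h=V\times_{V/H}\operatorname{Spec}R^h$, a geometric point of it is a compatible pair of geometric points of $V$ and $\operatorname{Spec}R^h$, and $H$ acts on the first entry only. Let $\bar v$ in $\mathcal W$ lie over $\xi\in V$. An element $h$ fixes $\bar v$ if and only if it fixes $\xi$ and acts trivially on its residue field, that is, if and only if it is the identity on the closure $\overline{\{\xi\}}$. So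
$$H_{\bar v}=\{h:\overline{\{\xi\}}\subseteq V^h\}=H_v\quad\text{for a general closed point }v\in\overline{\{\xi\}},$$
namely for $v$ outside the $V^h$ with $h\notin H_{\bar v}$. As $\bar v\notin Z$, $\overline{\{\xi\}}\not\subseteq V^H$, so we may also take $v\notin V^H$. Hence $\varphi|_{H_{\bar v}}$ is defined and is a homomorphism, and these are compatible with conjugation because $\varphi$ is.

Next we build local sections. Fix $\bar v$ over $\bar x$ and let $K=H_{\bar v}$. Over the strict henselization of $\mathcal X$ at $\bar x$, the finite scheme $\mathcal W$ splits into local pieces, one for each geometric point over $\bar x$, permuted by $H$ like $H/K$. This splitting exists already over some étale neighborhood $Q$ of $\bar x$: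
$$\mathcal W\times_{\mathcal X}Q=\coprod_{hK\in H/K}h\mathcal W_Q,\qquad\bar v\in\mathcal W_Q\text{ open-closed and }K\text{-stable}.$$
By Shapiro's lemma, $H^1(K,\Gamma(\mathcal W_Q,\mathbb F_p))=H^1(H,\Gamma(\mathcal W\times_{\mathcal X}Q,\mathbb F_p))$, so the class of $\varphi|_K$ gives a section of $\mathcal H^1$ over $Q$. Every geometric point of $Q$ is the image of some $\bar v'\in\mathcal W_Q$. If $h\bar v'=\bar v'$, then $h\mathcal W_Q$ meets $\mathcal W_Q$, so $h\in K$; thus $H_{\bar v'}\subseteq K$. The germ of our section at the image of $\bar v'$ is $k\mapsto\varphi(k)$ on $H_{\bar v'}$, since coboundaries $k\cdot m-m$ vanish at $\bar v'$ for $k\in H_{\bar v'}$. So all these local sections have as germs the families $(\varphi|_{H_{\bar v'}})$. They agree on overlaps and glue to a global section.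

**Step 6: conclusion.** By (7) there is $\Phi\in\operatorname{Hom}(H,\mathbb F_p)$ with $\Phi|_{H_{\bar v}}=\varphi|_{H_{\bar v}}$ for all geometric points $\bar v$ of $\mathcal W$. Let $v\in V\setminus V^H$. The subspace $V^{H_v}$ contains $v$, so it is not contained in $V^H$; and it contains $V^H\ni w$. So its generic point lies in $\operatorname{Spec}S_w$, where $S_w$ is the local ring of $V$ at $w$. It lifts to $\operatorname{Spec}S^h$, as $S_w\to S^h$ is faithfully flat, and the lift is in $\mathcal W$. The stabilizer of a geometric point over it is $\{h\in H:V^{H_v}\subseteq V^h\}$. This contains $H_v$, and as $v\in V^{H_v}$ it is contained in $H_v$. Hence $\Phi|_{H_v}=\varphi|_{H_v}$, and $\Phi$ extends $\varphi$. $\blacksquare$
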